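# Limit T-subspaces in characteristic $p>2$: differential forms, the Grassmann algebra, and traces of $2\times2$ matrices

## 1. T-subspaces, the Grassmann algebra and the limit property

Throughout, $F$ is an infinite field of characteristic $p>2$, and $A=F\langle X\rangle$ is the free unitary associative algebra on $X=\{x_1,x_2,\dots\}$. For $n\ge1$ let $X_n=\{x_1,\dots,x_n\}$, so $F\langle X_n\rangle\subseteq A$. We write $[a,b]=ab-ba$ and $[a,b,c]=[[a,b],c]$, and $[A,A]$ is the span of all $[f,g]$ with $f,g\in A$.

**Definition (T-subspace, T-ideal).** A vector subspace $V\subseteq A$ is a *T-subspace* if $\varphi(V)\subseteq V$ for every endomorphism $\varphi$ of $A$. An endomorphism is a substitution $x_i\mapsto f_i$ with arbitrary $f_i\in A$. A *T-ideal* is a two-sided ideal that is a T-subspace. The T-subspace *generated by* a set $S$ is the span of all $\varphi(s)$ with $s\in S$ and $\varphi\in\operatorname{End}A$. We write "f.g." for "finitely generated as a T-subspace".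

For example, $F\cdot1$ is a T-subspace generated by $1$, and $[A,A]$ is the T-subspace generated by $[x_1,x_2]$. The latter is not a T-ideal, since $x_3[x_1,x_2]\notin[A,A]$. To see this, substitute
$$x_3\mapsto\begin{pmatrix}1&0\\0&-1\end{pmatrix},\qquad x_1\mapsto\begin{pmatrix}0&1\\0&0\end{pmatrix},\qquad x_2\mapsto\begin{pmatrix}0&0\\1&0\end{pmatrix}.$$
The value of $x_3[x_1,x_2]$ is the identity matrix, of trace $2\ne0$, whereas every element of $[A,A]$ takes values of trace $0$.

We use one elementary fact all the time.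

**Interpolation.** Let $K$ be an infinite subfield of $F$, let $M$ be an $F$-vector space, and let $P(t)=\sum_m w_mt^m$ be a polynomial in finitely many variables $t_1,\dots,t_r$ with coefficients $w_m\in M$. Then each $w_m$ is a linear combination of values $P(\lambda)$ with $\lambda\in K^r$. For $r=1$, invert a Vandermonde matrix at $\deg P+1$ distinct points; for larger $r$, treat one variable at a time.

Taking $K=F$ and substituting $x_i\mapsto\lambda_ix_i$, we see that a T-subspace contains the multihomogeneous components of its elements. For example, the T-subspace generated by $x_1^2$ contains $(x_1+x_2)^2$, hence its component $x_1x_2+x_2x_1$, hence (put $x_2=1$) the element $2x_1$; so it is all of $A$.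

**Definition (limit T-subspace).** A T-subspace $V$ is *limit* if $V$ is not f.g., but every T-subspace $W\supsetneq V$ is f.g.

In other words, a limit T-subspace is a maximal non-f.g. T-subspace. The spaces $F$, $[A,A]$, $A$ are f.g., so they are not limit; limit examples come below. The next lemma says why limit T-subspaces are worth listing: they detect failure of finite generation.

**Lemma 1.** Every non-f.g. T-subspace $V$ is contained in a limit T-subspace.

*Proof.* Consider the set of non-f.g. T-subspaces containing $V$. The union of a nonempty chain in this set is a T-subspace. If it were f.g., a finite generating set would lie in one member of the chain, and this member would equal the union and be f.g., which is impossible. By Zorn's lemma there is a maximal element $L$. A T-subspace strictly containing $L$ contains $V$, so by maximality it is f.g. Hence $L$ is limit. ∎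

**Definition (Grassmann algebra).** $G$ is the unitary algebra with basis $1$ and the monomials $e_{i_1}\cdots e_{i_k}$ ($i_1<\dots<i_k$, $k\ge1$), with multiplication induced by $e_ie_j=-e_je_i$ for all $i,j$. Let $G_0$ and $G_1$ be the spans of monomials of even and odd length.

Elements of $G_0$ are central, odd elements anticommute with each other, and $a_1^2=0$ for $a_1\in G_1$, since $p\ne2$. If $a=a_0+a_1$ and $b=b_0+b_1$ with $a_i,b_i\in G_i$, then $[a,b]=2a_1b_1\in G_0$. The center of $G$ is exactly $G_0$: if $a_1\ne0$ and $e_n$ does not occur in $a_1$, then $[a,e_n]=2a_1e_n\neq0$.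

**Definition (central polynomials).** $C(G)$ is the T-subspace of all $f\in A$ such that every value of $f$ on $G$ lies in the center of $G$. Put $C_n=C(G)\cap F\langle X_n\rangle$.

Three examples. First, $[x_1,x_2]\in C_2$. Second, $x_1^p\in C_1$, since $(a_0+a_1)^p=a_0^p+pa_0^{p-1}a_1=a_0^p$. Third, $x_1^r[x_1,x_2]x_2^s\in C_2$ for all $r,s\ge0$: because $a_1^2=b_1^2=0$, its value at $a,b$ is $2a_0^rb_0^s\,a_1b_1\in G_0$. On the other hand $x_1[x_2,x_3]\notin C(G)$, as its value at $e_1,e_2,e_3$ is $2e_1e_2e_3\notin G_0$.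

**Definition ($T^{(3)}$, $T^{(3,k)}$, $R_k$).** $T^{(3)}$ is the T-ideal generated by $[x_1,x_2,x_3]$. For $k\ge1$, $T^{(3,k)}$ is the T-ideal generated by $[x_1,x_2,x_3]$ and $[x_1,x_2][x_3,x_4]\cdots[x_{2k-1},x_{2k}]$, and $R_k$ is the T-subspace generated by $C_{2k}$ and $T^{(3,k+1)}$.

For example, $T^{(3,1)}$ is the T-ideal generated by $[x_1,x_2]$, and $A/T^{(3,1)}$ is the polynomial ring $F[X]$. All elements of $T^{(3,2)}$ vanish on the Grassmann algebra $G_{(2)}=\operatorname{span}\{1,e_1,e_2,e_1e_2\}$ on two generators: commutators there lie in $Fe_1e_2$, which is central with square zero. The space $R_1$ contains $T^{(3,2)}$, $x_1^p$ and all $x_1^r[x_1,x_2]x_2^s$.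

The following is known for $F$ as above: (a) $C(G)$ is a limit T-subspace of $A$; (b) each $R_k$ is a limit T-subspace, and $R_k\ne R_l$ for $k\ne l$. The question, from Gonçalves, Krasilnikov and Sviridova, "Limit T-subspaces and the central polynomials in n variables of the Grassmann algebra", arXiv:1207.6367 (2012), is: *are $C(G)$ and $R_k$ $(k\ge1)$ the only limit T-subspaces in $F\langle X\rangle$?*

The answer depends on $p$: it is yes for $p=3$ and no for every $p\ge5$. We shall prove four statements.

**Theorem A** (all $p>2$). The T-subspaces containing $T^{(3)}$ are classified explicitly (Proposition 8 and Theorem 9), as are the f.g. ones among them (Lemma 10). A non-f.g. T-subspace containing $T^{(3)}$ lies in $C(G)$ or in some $R_k$. Hence $C(G),R_1,R_2,\dots$ are exactly the limit T-subspaces containing $T^{(3)}$.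

**Theorem B** ($p=3$). $C(G)$ and $R_k$ $(k\ge1)$ are the only limit T-subspaces of $F\langle X\rangle$.

**Theorem C** ($p\ge5$). There is a limit T-subspace of $F\langle X\rangle$ different from $C(G)$ and all $R_k$; it contains all $f$ whose trace on $2\times2$ generic matrices is $0$.

**Theorem D** (all $p>2$). A limit T-subspace $L$ different from $C(G)$ and all $R_k$ satisfies $[A,A]\subseteq L$, $T^{(3)}\not\subseteq L$ and $[x_1,x_2][x_3,x_4]\notin L$.

Theorem A also reproves (a) and (b). The full list of limit T-subspaces for $p\ge5$ is not determined here.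

## 2. Two layers by hand: $F[X]$, and one commutator

**Commutative polynomials.** T-subspaces containing $T^{(3,1)}$ correspond to subspaces of $F[X]$ closed under polynomial substitutions. The one generated by $x_1$ is $F[X]$. The one generated by $x_1^p$ is $F[X^p]$, the polynomials in the $x_i^p$: a substitution gives $(\sum c_\alpha x^\alpha)^p=\sum c_\alpha^px^{p\alpha}$, and interpolation isolates each $x^{p\alpha}$. The descending sequence $F[X]\supset F[X^p]\supset F[X^{p^2}]\supset\cdots$ has only f.g. members. We shall see that with $0$ and $F$ this is the complete list, so nothing limit occurs here.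

**One commutator.** Work modulo $T^{(3,2)}$: commutators are central and products of two commutators vanish. Put
$$u_l=x_1^{p^l-1}[x_1,x_2]x_2^{p^l-1}\qquad(l\ge0).$$
All $u_l$ lie in $C_2$. We claim that $u_1$ does not lie in $[A,A]+T^{(3,2)}$, the T-subspace generated by $u_0$ and $T^{(3,2)}$.

Since $[\,\cdot\,,\cdot\,]$ is a derivation in each argument,
$$[x_1^{a_1}x_2^{a_2},x_1^{b_1}x_2^{b_2}]\equiv(a_1b_2-a_2b_1)\,x_1^{a_1+b_1-1}x_2^{a_2+b_2-1}[x_1,x_2]\pmod{T^{(3,2)}}.$$
A word in $x_1,x_2$ is an ordered monomial plus terms with a commutator factor, and such terms contribute nothing: for a commutator $c$ we have $[x^ac,g]\equiv[x^a,g]c\equiv0$. In multidegree $(p,p)$ we have $b=(p,p)-a$ and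
$$a_1(p-a_2)-a_2(p-a_1)=p(a_1-a_2)=0 .$$
So everything in $[A,A]$ of multidegree $(p,p)$ lies in $T^{(3,2)}$. But $u_1\notin T^{(3,2)}$: at $x_1=1+e_1$, $x_2=1+e_2$ in $G_{(2)}$ its value is $2e_1e_2\ne0$. This proves the claim.

So $u_0,u_1,u_2,\dots$ looks like the source of an infinite strictly ascending chain. The coefficient $a_1b_2-a_2b_1$ is that of $d(x^a)\,d(x^b)$, which suggests differential forms; the vanishing in multidegrees divisible by $p$ is a familiar feature of differential forms in characteristic $p$.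

A sensible plan for the whole question has two parts: classify the T-subspaces containing $T^{(3)}$ by differential forms, and then show that a limit T-subspace must contain $T^{(3)}$. The first part works for all $p>2$. The second works for $p=3$, and Section 8 shows the exact point at which it stops for $p\ge5$.

## 3. Even differential forms as a model of $A/T^{(3)}$

Let $\Omega=F[x_1,x_2,\dots]\otimes\Lambda(dx_1,dx_2,\dots)=\bigoplus_j\Omega^j$ with the usual differential $d$. Both $x_i$ and $dx_i$ get multidegree $\varepsilon_i$ (the $i$th unit vector), so $d$ preserves multidegree. For a finite set $I=\{i_1<\dots<i_m\}$ put $dx_I=dx_{i_1}\cdots dx_{i_m}$. Forms of even degree are central, odd forms anticommute and have square zero. Put $\Omega^{ev}=\bigoplus_i\Omega^{2i}$ and $\Omega^{\ge2k}=\bigoplus_{i\ge k}\Omega^{2i}$.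

**Definition (the product $*$).** For $a,b\in\Omega^{ev}$ let $a*b=ab+da\,db$.

For instance $x_1*x_2=x_1x_2+dx_1dx_2$ and $x_2*x_1=x_1x_2-dx_1dx_2$, while $x_1*x_1=x_1^2$. Both $(a*b)*c$ and $a*(b*c)$ equal
$$abc+da\,db\,c+da\,b\,dc+a\,db\,dc,$$
because $d(da\,db)=0$; so $*$ is associative. It preserves multidegree. Two rules follow from the definition:
$$a*b=ab\ \text{ if $a$ or $b$ is closed},\qquad a*b-b*a=2\,da\,db. \tag{1}$$
The $*$-commutator is closed, so triple $*$-commutators vanish.

Let $\pi:A\to(\Omega^{ev},*)$ be the homomorphism with $\pi(x_i)=x_i$. It preserves multidegree and kills $T^{(3)}$. By (1), $\pi([x_1,x_2]\cdots[x_{2m-1},x_{2m}])=2^mdx_1\cdots dx_{2m}$.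

**Lemma 2.** $\ker\pi=T^{(3)}$, and $\pi(F\langle X_n\rangle)$ is the set of all even forms in $x_1,\dots,x_n$.

*Proof.* **Step 1.** This step finds a spanning set of $F\langle X_n\rangle$ modulo $T^{(3)}$. Modulo $T^{(3)}$ commutators are central, and from $[x_1x_2,x_3]=x_1[x_2,x_3]+[x_1,x_3]x_2$ we get
$$0\equiv[x_1x_2,x_3,x_4]\equiv[x_1,x_4][x_2,x_3]+[x_1,x_3][x_2,x_4].$$
So a product of two commutators changes sign when the second entries of the two factors are interchanged. It also changes sign when the entries within one factor are interchanged. Hence products of commutators are skew-symmetric in all entries, and vanish if two entries coincide, as $p\ne2$. Reordering words by $x_jx_i=x_ix_j+[x_j,x_i]$, we see that $F\langle X_n\rangle$ is spanned modulo $T^{(3)}$ by the elements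
$$x_1^{a_1}\cdots x_n^{a_n}[x_{i_1},x_{i_2}]\cdots[x_{i_{2m-1}},x_{i_{2m}}],\qquad i_1<\dots<i_{2m}.$$

**Step 2.** This step shows that the images of these elements are independent. By (1) the image is $2^m\pi(x_1^{a_1}\cdots x_n^{a_n})\,dx_{i_1}\cdots dx_{i_{2m}}$, which equals $2^mx^adx_{i_1}\cdots dx_{i_{2m}}$ plus forms of higher degree in $x_1,\dots,x_n$. Form degrees are at most $n$, so by triangularity these images are a basis of the even forms in $x_1,\dots,x_n$. A set that spans modulo $T^{(3)}\subseteq\ker\pi$ and maps bijectively onto a basis gives both claims. ∎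

**Endomorphisms become maps of forms.** Let $\varphi(x_i)=f_i$ and $F_i=\pi(f_i)\in\Omega^{ev}$. Let $\Phi:\Omega\to\Omega$ be the algebra map (for the ordinary product) with $x_i\mapsto F_i$, $dx_i\mapsto dF_i$. It exists because $\Omega$ is free supercommutative. It commutes with $d$, since this holds on the generators. So $\Phi$ respects $*$, and $\pi\varphi=\Phi\pi$, both being homomorphisms that agree on the $x_i$. As $\pi$ is onto, every choice of $F_i\in\Omega^{ev}$ arises.

For example, $x_1\mapsto x_2dx_3dx_4$ forces $dx_1\mapsto dx_2dx_3dx_4$, so forms of degree $2$ can be pushed to degree $4$ and beyond.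

**Definition (T-subspace of $\Omega^{ev}$, t-subspace of $\Omega^j$).** A subspace $W\subseteq\Omega^{ev}$ is a *T-subspace* if it is closed under all $\Phi$ as above. A subspace $U\subseteq\Omega^j$ is a *t-subspace* if it is closed under all polynomial substitutions $x_i\mapsto g_i\in F[X]$, $dx_i\mapsto dg_i$.

Both kinds contain the multihomogeneous components of their elements, by interpolation. For example, let $p=3$ and let $U\subseteq\Omega^1$ be the t-subspace generated by $x_1^2dx_1$. Substituting $x_1\mapsto x_1+x_2$ and taking multidegree $(2,1)$, we find $x_1^2dx_2+2x_1x_2dx_1=d(x_1^2x_2)\in U$.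

T-subspaces $V\supseteq T^{(3)}$ of $A$ correspond bijectively to T-subspaces $W=\pi(V)$ of $\Omega^{ev}$. Moreover $V$ is f.g. if and only if $W$ is: generators of $V$ map to generators of $W$. Conversely, $V$ is generated by lifts of generators of $W$ together with $x_4[x_1,x_2,x_3]x_5$, which generates $T^{(3)}$ as a T-subspace. Also $\pi(L)$ is a T-subspace of $\Omega^{ev}$ for every T-subspace $L$ of $A$.

Given $\Phi$ with $x_i\mapsto F_i$, let $\Phi^0$ be the polynomial substitution $x_i\mapsto g_i$, where $g_i$ is the degree-$0$ component of $F_i$. For $\omega\in\Omega^j$, $\Phi^0(\omega)$ is the degree-$j$ component of $\Phi(\omega)$, and the other components have degree at least $j+2$.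

## 4. Closed forms, exact forms and the map $\gamma$

Let $Z=\ker d$, $B=d\Omega$, $Z\Omega^j=Z\cap\Omega^j$ and $B\Omega^j=B\cap\Omega^j$; so $B\Omega^0=0$. If $b=d\eta\in B$ and $z\in Z$, then $bz=d(\eta z)$, so $B$ is an ideal of the ring $Z$.

**Definition (the map $\gamma$).** $\gamma:\Omega\to\Omega$ is the $F$-algebra map with $x_i\mapsto x_i^p$, $dx_i\mapsto x_i^{p-1}dx_i$, that is, $\gamma(x^adx_I)=x^{pa}\prod_{s\in I}x_s^{p-1}dx_s$.

For $p=3$: $\gamma(x_1dx_2)=x_1^3x_2^2dx_2$. The map $\gamma$ is injective, multiplies multidegrees by $p$, and has values in $Z$, since the images of the generators are closed.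

**Lemma 3.** $Z\Omega^j=B\Omega^j\oplus\gamma(\Omega^j)$, and a closed form whose multidegree is not divisible by $p$ is exact.

*Proof.* Let $\Omega_a$ be the component of multidegree $a$; we treat each $a$ separately.

If $p\nmid a_i$ for some $i$, let $\iota_i$ be the odd derivation with $\iota_i(x_s)=0$, $\iota_i(dx_s)=\delta_{is}x_i$. Then $d\iota_i+\iota_id$ is a derivation that fixes $x_i$ and $dx_i$ and kills the other generators, so on $\Omega_a$ it is multiplication by $a_i$. For closed $\omega\in\Omega_a$ we get $a_i\omega=d(\iota_i\omega)$, so $\omega$ is exact. The image of $\gamma$ has no component in multidegree $a$.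

If $a=pa'$, then every basis monomial $x^{a-1_I}dx_I$ of $\Omega_a$ (where $1_I=\sum_{s\in I}\varepsilon_s$) equals $\gamma(x^{a'-1_I}dx_I)$. So $\Omega_a=\gamma(\Omega_{a'})\subseteq Z$, hence $d=0$ on $\Omega_a$ and $B\cap\Omega_a=0$. ∎

The next two lemmas say how closed forms behave under the maps $\Phi$ and $\Phi^0$.

**Lemma 4.** For even $g,h$ we have $(g+h)^p=g^p+h^p$ and
$$(g+h)^{p-1}d(g+h)\equiv g^{p-1}dg+h^{p-1}dh\pmod B.$$
If $u$ is even without degree-$0$ component, then $u^p=0$ and $u^{p-1}du\in B$.

*Proof.* Even forms commute, which gives the first formula. Put $Q=\sum_{0<i<p}\frac1p\binom pig^ih^{p-i}$. Over $\mathbb Z$, with commuting indeterminates $g,h$,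
$$p\big((g+h)^{p-1}d(g+h)-g^{p-1}dg-h^{p-1}dh\big)=d\big((g+h)^p-g^p-h^p\big)=p\,dQ .$$
Cancel $p$ and specialize to even forms, for which $d(g^ih^k)=ig^{i-1}h^kdg+kg^ih^{k-1}dh$ also holds. So the difference in the second formula is $dQ\in B$.

Write $u=\sum u_j$ with $u_j$ scalar multiples of monomials $x^adx_I$, $I\ne\emptyset$. Then $u_j^2=0$ and $u_jdu_j=0$, since $dx_I$ occurs twice. By additivity $u^p=\sum u_j^p=0$ and $u^{p-1}du\equiv\sum u_j^{p-1}du_j=0$ modulo $B$. ∎

For a polynomial $g$ let $g^\sigma$ be $g$ with all coefficients raised to the $p$th power. If $\Phi^0$ is $x_i\mapsto g_i$, let $\Phi^{0,\sigma}$ be $x_i\mapsto g_i^\sigma$.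

**Lemma 5.** (i) If $\omega$ is closed, then $\Phi(\omega)-\Phi^0(\omega)\in B$. If $\omega\in F[X^p]$, then $\Phi(\omega)=\Phi^0(\omega)$. (ii) $\Phi^0(\gamma(\omega))\equiv\gamma(\Phi^{0,\sigma}(\omega))\pmod B$ for all $\omega\in\Omega$.

*Proof.* (i) By Lemma 3 it suffices to treat exact $\omega$ and $\omega=\gamma(x^adx_I)$. If $\omega=d\eta$, then $\Phi(\omega)=d\Phi(\eta)$ and $\Phi^0(\omega)=d\Phi^0(\eta)$ are both exact. Let $\omega=x^{pa}\prod_{s\in I}x_s^{p-1}dx_s$ and $F_i=g_i+u_i$, where $u_i$ has no degree-$0$ component. Lemma 4 gives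
$$F_i^p=g_i^p,\qquad F_i^{p-1}dF_i\equiv g_i^{p-1}dg_i\pmod B .$$
All these factors are closed and $B$ is an ideal of $Z$, so the products are congruent modulo $B$. For $\omega\in F[X^p]$ only the first, exact, equality is used.

(ii) All maps are linear and multiplicative, the values on both sides are closed, and $B$ is an ideal of $Z$. So it suffices to check the generators. Let $g=\sum c_\alpha x^\alpha$ be the image of $x_i$ under $\Phi^0$. Then $g^p=\sum c_\alpha^px^{p\alpha}=\gamma(g^\sigma)$. By Lemma 4,
$$g^{p-1}dg\equiv\sum_\alpha c_\alpha^p(x^\alpha)^{p-1}d(x^\alpha)=\sum_\alpha c_\alpha^p\,\gamma(d(x^\alpha))=\gamma(dg^\sigma),$$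
because $(x^\alpha)^{p-1}d(x^\alpha)=\sum_i\alpha_ix^{p\alpha-\varepsilon_i}dx_i=\gamma(d(x^\alpha))$. ∎

## 5. The chain of t-subspaces of $\Omega^j$

A first guess is that the only t-subspaces of $\Omega^j$ $(j\ge1)$ are $0$, $B\Omega^j$, $Z\Omega^j$, $\Omega^j$. It fails because of $\gamma$. By Lemma 3, a t-subspace between $B\Omega^j$ and $Z\Omega^j$ is determined by its part in $\gamma(\Omega^j)\cong\Omega^j$, and there the same four candidates occur again. The remedy is to iterate.

**Definition (the operator $\kappa$).** For a t-subspace $U\subseteq\Omega^j$ put $\kappa(U)=B\Omega^j+\gamma(U)$.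

For example $\kappa(0)=B\Omega^j$ and $\kappa(\Omega^j)=Z\Omega^j$. For $p=3$, $j=2$, the space $\kappa(\kappa(0))$ contains $\gamma(dx_1dx_2)=x_1^2x_2^2dx_1dx_2$, which is not exact by Lemma 3.

**Lemma 6.** (i) $\kappa(U)$ is a t-subspace. (ii) If $U$ is a t-subspace with $B\Omega^j\subseteq U\subseteq Z\Omega^j$, then $U=\kappa(U')$ for the t-subspace $U'=\{\omega\in\Omega^j:\gamma(\omega)\in U\}$. (iii) $\gamma(\omega)\in\kappa(U)$ if and only if $\omega\in U$; so $\kappa(U)\subseteq\kappa(U_1)$ if and only if $U\subseteq U_1$. (iv) $\kappa^i(U)=\kappa^i(0)+\gamma^i(U)$.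

*Proof.* (i) $B\Omega^j$ is closed under substitutions, and for $\omega\in U$ we have $\Phi^0(\gamma(\omega))\in\gamma(U)+B\Omega^j$ by Lemma 5(ii).

(ii) $U=\kappa(U')$ is clear from Lemma 3. We show that $U'$ is a t-subspace. A polynomial with coefficients in the subfield $F^p$ has the form $g^\sigma$, so by Lemma 5(ii) $U'$ is closed under substitutions with coefficients in $F^p$. For $\omega\in U'$ substitute $x_i\mapsto\sum_\alpha t_{i\alpha}x^\alpha$ (finite sums, finitely many $i$). The result is a polynomial in the $t_{i\alpha}$ with coefficients in $\Omega^j$. Since $F^p$ is infinite, interpolation with $K=F^p$ shows that these coefficients are combinations of values at points with all $t_{i\alpha}\in F^p$, so they lie in $U'$. Hence the values at all $t_{i\alpha}\in F$ lie in $U'$.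

(iii) holds because the sum $B\Omega^j\oplus\gamma(\Omega^j)$ is direct and $\gamma$ is injective. (iv) is by induction: $\kappa^{i+1}(U)=B\Omega^j+\gamma(\kappa^i(0))+\gamma^{i+1}(U)=\kappa^{i+1}(0)+\gamma^{i+1}(U)$. ∎

**Definition ($B_l$, $B_\infty$, $Z_l$).** For fixed $j$ put $B_0=0$, $B_{l+1}=\kappa(B_l)$, $B_\infty=\bigcup_lB_l$, $Z_0=\Omega^j$, $Z_{l+1}=\kappa(Z_l)$. So $B_1=B\Omega^j$ and $Z_1=Z\Omega^j$. Put
$$b_l=\gamma^{l-1}(dx_1\cdots dx_j)=\prod_{s\le j}x_s^{p^{l-1}-1}dx_s\quad(l\ge1),\qquad z_l=\gamma^l(x_{j+1}dx_1\cdots dx_j)=x_{j+1}^{p^l}\prod_{s\le j}x_s^{p^l-1}dx_s\quad(l\ge0).$$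

For $p=3$, $j=2$: $b_1=dx_1dx_2$, $b_2=x_1^2x_2^2dx_1dx_2$, $b_3=x_1^8x_2^8dx_1dx_2$, and $z_1=x_3^3x_1^2x_2^2dx_1dx_2$. In general the lowest component of $\pi(u_l)$, with $u_l$ from Section 2, is $2b_{l+1}$ for $j=2$.

Let $j\ge1$. Clearly $dx_1\cdots dx_j\in B_1\setminus B_0$ and $x_{j+1}dx_1\cdots dx_j\in Z_0\setminus Z_1$. Also $B_l\subseteq Z_m$ for all $l,m$: this is clear for $l=0$ or $m=0$, and inductively $B_{l+1}=\kappa(B_l)\subseteq\kappa(Z_{m-1})=Z_m$. Applying powers of $\kappa$ and Lemma 6(iii) we get
$$0\subsetneq B_1\subsetneq B_2\subsetneq\cdots\subset B_\infty\subset\cdots\subsetneq Z_2\subsetneq Z_1\subsetneq Z_0, \tag{2}$$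
$$b_l\in B_l\setminus B_{l-1},\qquad z_l\in Z_l\setminus Z_{l+1},\qquad z_l\notin B_\infty; \tag{3}$$
the last because $B_\infty\subseteq Z_{l+1}$. For $j=0$: $Z_l=F[X^{p^l}]$ and $z_l=x_1^{p^l}\in Z_l\setminus Z_{l+1}$.

**Proposition 7.** For $j\ge1$ the t-subspaces of $\Omega^j$ are $0$, $B_l$ $(1\le l<\infty)$, $B_\infty$ and $Z_l$ $(l\ge0)$. Here $B_l$ is generated by $b_l$, $Z_l$ by $z_l$, and $B_\infty$ is not f.g. The t-subspaces of $\Omega^0$ are $0$, $F$ and $Z_l=F[X^{p^l}]$, generated by $x_1^{p^l}$.

*Proof.* Let $U\ne0$ be a t-subspace. Substituting $x_i\mapsto x_i+1$ in multihomogeneous elements and taking components, we see that $U$ is closed under the divided derivatives $\partial_i^{(m)}$, which act on coefficients by $x_i^r\mapsto\binom rmx_i^{r-m}$. They commute with $d$, because the substitution does. A form killed by all $\partial_i^{(m)}$ with $m\ge1$ has constant coefficients: if $x_i$ occurs in a coefficient with highest exponent $m\ge1$, then $\partial_i^{(m)}$ maps this coefficient to the coefficient of $x_i^m$,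 which is not zero.

**Step 1: (β) If $j\ge1$, then $B\Omega^j\subseteq U$.** This step finds the least nonzero t-subspace. A nonzero multihomogeneous $u\in U$ of least total degree is killed by all $\partial_i^{(m)}$, $m\ge1$, so it has constant coefficients, and by multihomogeneity $u=c\,dx_I$. Renaming variables, $dx_1\cdots dx_j\in U$. So all $dg_1\cdots dg_j$ lie in $U$, and these span $B\Omega^j$, as $d(x^adx_{i_2}\cdots dx_{i_j})=d(x^a)dx_{i_2}\cdots dx_{i_j}$.

**Step 2: (α) If $U\not\subseteq Z$, then $U=\Omega^j$.** This step shows that one non-closed form gives everything. Let $u\in U$ be multihomogeneous and non-closed of least total degree. For $m\ge1$ the form $\partial_i^{(m)}u\in U$ has smaller total degree, so it is closed and $\partial_i^{(m)}du=0$. So $du$ has constant coefficients, and after renaming $du=c\,dx_1\cdots dx_{j+1}$ with $c\ne0$. Hence $u$ has multidegree $(1,\dots,1)$ in $x_1,\dots,x_{j+1}$. With $c'=(-1)^jc$ the form $u-c'x_{j+1}dx_1\cdots dx_j$ is closed of this multidegree, so it is exact by Lemma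 3 (and $0$ if $j=0$). By (β) it lies in $U$. So $x_{j+1}dx_1\cdots dx_j\in U$, hence all $g_0dg_1\cdots dg_j\in U$, and $U=\Omega^j$.

**Step 3.** This step peels off $\kappa$ repeatedly, for $j\ge1$. Put $U^{(0)}=U$, and as long as $0\ne U^{(i)}\subseteq Z$ write $U^{(i)}=\kappa(U^{(i+1)})$; this is possible by (β) and Lemma 6(ii). If the process stops at $U^{(l)}=0$, then $U=\kappa^l(0)=B_l$. If it stops at $U^{(l)}\not\subseteq Z$, then $U^{(l)}=\Omega^j$ by (α), and $U=Z_l$. Suppose it never stops. Then $U=\kappa^i(U^{(i)})=B_i+\gamma^i(U^{(i)})$ for all $i$, so $U\supseteq B_\infty$. Let $u\in U$ be multihomogeneous of multidegree $a$; as $j\ge1$, $a\ne0$. Choose $i$ such that $p^i$ does not divide $a$. Elements of $\gamma^i(U^{(i)})$ have no component of multidegree $a$, so $u\in B_i$. Hence $U=B_\infty$.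

**Step 4.** This step does $j=0$. Let $U\not\subseteq F$. If $U\subseteq Z=F[X^p]$, then $U=\gamma(U')$ with a t-subspace $U'\not\subseteq F$ by Lemma 6(ii) (recall $B\Omega^0=0$). The least positive degree of a homogeneous element of $U'$ is that of $U$ divided by $p$. So after finitely many steps we reach a non-closed t-subspace, which is $\Omega^0$ by (α), and $U=Z_l$. If $U\subseteq F$, then $U$ is $0$ or $F$.

**Step 5.** This step finds generators. The t-subspaces form a chain. The one generated by $b_l$ lies in $B_l$ and not in $B_{l-1}$, so it is $B_l$. The one generated by $z_l$ lies in $Z_l$ and not in $Z_{l+1}$, so it is $Z_l$. Finally $B_\infty$ is the union of the strictly increasing sequence $B_1\subsetneq B_2\subsetneq\cdots$, so it is not f.g. ∎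

For $j=0$ the nonzero t-subspaces all contain $1$.

## 6. T-subspaces containing $T^{(3)}$

**Proposition 8.** Every T-subspace $W$ of $\Omega^{ev}$ is graded: $W=\bigoplus_i(W\cap\Omega^{2i})$.

*Proof.* Let $u\in W$ have lowest component $u_{2i}\ne0$. It suffices to show $u_{2i}\in W$, by induction on the number of components. The t-subspace generated by $u_{2i}$ is nonzero and cyclic, so by Proposition 7 it is generated by some $z\in\{b_l,z_l,1\}$. This $z$ is multihomogeneous in at most $2i+1$ variables. Write $z=\sum_mc_m\Phi^0_m(u_{2i})$ with polynomial substitutions $\Phi_m^0$. Then $u'=\sum_mc_m\Phi^0_m(u)\in W$ has lowest component $z$. The component of $u'$ of the multidegree of $z$ involves at most $2i+1$ variables. A form of degree at least $2i+2$ in $2i+1$ variables is zero, so this component equals $z$. Thus $z\in W$, and $u_{2i}$, a combination of polynomial substitutions of $z$, lies in $W$. ∎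

So a T-subspace is a sequence $(U_0,U_1,U_2,\dots)$ with $U_i\subseteq\Omega^{2i}$ in *place* $i$. Call $U_i$ *full* if $U_i=\Omega^{2i}$. In place $i$, the symbols $B_l,B_\infty,Z_l$ refer to $j=2i$.

**Theorem 9.** $\bigoplus U_i$ with $U_i\subseteq\Omega^{2i}$ is a T-subspace of $\Omega^{ev}$ if and only if (i) each $U_i$ is a t-subspace; (ii) if $U_i=\Omega^{2i}$, then $U_j=\Omega^{2j}$ for all $j>i$; (iii) if $i\ge1$ and $U_i\ne0$, then $U_j\ne0$ for all $j>i$.

*Proof.* **Necessity.** (i) is clear. (ii) In $x_{2i+1}dx_1\cdots dx_{2i}$ substitute $x_{2i+1}\mapsto x_{2j+1}dx_{2i+1}\cdots dx_{2j}$ (an even form) and keep the other variables. This gives $\pm x_{2j+1}dx_1\cdots dx_{2j}=\pm z_0\in U_j$, and $z_0$ generates $\Omega^{2j}$. (iii) By (β), $dx_1\cdots dx_{2i}\in U_i$; substitute $x_1\mapsto x_1dx_{2i+1}\cdots dx_{2j}$ to get $\pm dx_1\cdots dx_{2j}\in U_j$.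

**Sufficiency.** Let $\omega\in U_i$; we show $\Phi(\omega)\in\bigoplus U_j$. If $U_i$ is full, then $\Phi(\omega)\in\Omega^{\ge2i}\subseteq\bigoplus U_j$ by (ii). Otherwise $U_i\subseteq Z$ by (α). We have $\Phi^0(\omega)\in U_i$, and $\Phi(\omega)-\Phi^0(\omega)\in\Omega^{\ge2i+2}$ is exact by Lemma 5(i). For $i\ge1$ and $\omega\neq0$ it lies in $\bigoplus_{j>i}B\Omega^{2j}\subseteq\bigoplus_{j>i}U_j$ by (iii) and (β). For $i=0$ we have $\omega\in F[X^p]$, and the difference is $0$ by Lemma 5(i). ∎

For example, $(0,B\Omega^2,B\Omega^4,\dots)$ is a T-subspace. It is generated by $dx_1dx_2$: the T-subspace generated by $dx_1dx_2$ lies in it, and contains $B\Omega^{2j}$ for all $j\ge1$ by (iii) and (β). So it is $\pi([A,A])$.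

**Lemma 10.** $W=\bigoplus U_i$ is f.g. if and only if no $U_i$ $(i\ge1)$ equals $B_\infty$ and one of the following holds: $U_i=0$ for all $i\ge1$; some $U_k=\Omega^{2k}$; $U_i=B\Omega^{2i}$ for all large $i$.

*Proof.* **Sufficiency.** By Proposition 7 each $U_i\ne B_\infty$ is zero or cyclic, so it remains to generate a tail of $W$ by one element. In the first case the tail is zero. If $U_k$ is full, the tail $\Omega^{\ge2k}$ is generated by $z_0\in\Omega^{2k}$, by Theorem 9(ii). If $U_i=B\Omega^{2i}$ for all $i\ge k$, where $k\ge1$, the tail is generated by $dx_1\cdots dx_{2k}$, by Theorem 9(iii) and (β).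

**Necessity.** If $U_i=B_\infty$ for some $i\ge1$, replace it by $B_l$ for $l=1,2,\dots$. The conditions of Theorem 9 remain true: $B_l$ is nonzero and not full, and no earlier place is full. So $W$ is the union of a strictly increasing sequence of T-subspaces, and is not f.g. Now suppose that no $U_i$ is full. For $N=0,1,\dots$ replace every nonzero $U_j$ with $j>N$ by $B\Omega^{2j}\subseteq U_j$. By Theorem 9 this gives an ascending sequence of T-subspaces, and its union is $W$. If $W$ is f.g., it equals one of them, so $U_j\in\{0,B\Omega^{2j}\}$ for all $j>N$. By Theorem 9(iii), either $U_j=0$ for all $j\ge1$, or $U_j\ne0$ for all large $j$ and then $U_j=B\Omega^{2j}$ for all large $j$. ∎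

**Lemma 11.** Let $T(G)$ be the T-ideal of identities of $G$. Then $T(G)=T^{(3)}$; $T^{(3,k)}=\pi^{-1}(\Omega^{\ge2k})$; the T-subspaces $C(G)$ and $R_k$ contain $T^{(3)}$; and
$$\pi(C(G))=(Z_1,Z_1,Z_1,\dots),\qquad\pi(R_k)=(Z_1,\dots,Z_1,B_\infty,\Omega^{2k+2},\Omega^{2k+4},\dots)\ \text{ with $B_\infty$ in place $k$.}$$

*Proof.* **Step 1: $T(G)=T^{(3)}$.** This translates "identity of $G$" into forms. Commutators in $G$ are central, so $T^{(3)}\subseteq T(G)$. Suppose $\pi(T(G))=\bigoplus U_i\ne0$. If $U_0\ne0$, then $1\in U_0$, so $1\in T(G)$, which is absurd. Otherwise $dx_1\cdots dx_{2i}\in U_i$ for some $i\ge1$ by (β), so $[x_1,x_2]\cdots[x_{2i-1},x_{2i}]\in T(G)$. But its value at $e_1,\dots,e_{2i}$ is $2^ie_1\cdots e_{2i}\ne0$.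

**Step 2: $C(G)$.** Here centrality becomes closedness. If $x_n$ does not occur in $f$, then $f\in C(G)$ if and only if $[f,x_n]\in T(G)=\ker\pi$, that is, $2\,d\pi(f)\,dx_n=0$ by (1). As $d\pi(f)$ does not involve $x_n$, this means $d\pi(f)=0$. So $C(G)=\pi^{-1}(Z\cap\Omega^{ev})$.

**Step 3: $T^{(3,k)}$.** We identify the full tail. The space $\Omega^{\ge2k}$ is an ideal for $*$, closed under all $\Phi$, and contains $\pi([x_1,x_2]\cdots[x_{2k-1},x_{2k}])$; so $\pi(T^{(3,k)})\subseteq\Omega^{\ge2k}$. Conversely $\pi(T^{(3,k)})$ contains $\pi(x_{2k+1}[x_1,x_2]\cdots[x_{2k-1},x_{2k}])=2^kz_0$, which generates $\Omega^{\ge2k}$. Since $T^{(3)}\subseteq T^{(3,k)}$, the claim follows.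

**Step 4: $R_k$.** Since $T^{(3)}\subseteq T^{(3,k+1)}$, $R_k$ contains $T^{(3)}$, and $\pi(R_k)$ is generated by $\pi(C_{2k})$ and $\Omega^{\ge2k+2}$. By Lemma 2 and Step 2, $\pi(C_{2k})$ consists of the closed even forms in $x_1,\dots,x_{2k}$. The sequence in the statement is a T-subspace by Theorem 9.

For "$\subseteq$": components of degree $2i<2k$ of elements of $\pi(C_{2k})$ lie in $Z_1$. Components of degree $2k$ are combinations of forms $x^adx_1\cdots dx_{2k}$. Write the multidegree of such a form as $p^ic'$ with $c'$ not divisible by $p$. All entries of $c'$ are at least $1$, and with $a'=c'-(1,\dots,1)$ we have $x^adx_1\cdots dx_{2k}=\gamma^i(x^{a'}dx_1\cdots dx_{2k})$. The form $x^{a'}dx_1\cdots dx_{2k}$ is closed, having top degree in its variables, and its multidegree $c'$ is not divisible by $p$. So it is exact by Lemma 3, and $x^adx_1\cdots dx_{2k}\in\gamma^i(B_1)\subseteq B_{i+1}$.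

For "$\supseteq$": for $i<k$ the form $z_1\in\Omega^{2i}$ is closed in $2i+1\le2k$ variables, and all $b_l\in\Omega^{2k}$ are closed in $2k$ variables. So they lie in $\pi(C_{2k})$, and they generate $Z_1$ in the places $i<k$ and $B_\infty$ in place $k$. ∎

**Proof of Theorem A.** Let $W=\bigoplus U_i$ be a non-f.g. T-subspace of $\Omega^{ev}$. Suppose $U_k=B_\infty$ for some $k\ge1$. By Theorem 9(ii) no earlier $U_i$ is full, so $U_i\subseteq Z_1$ for $i<k$ by (α), and $W\subseteq\pi(R_k)$. Otherwise, by Lemma 10, no $U_i$ is full, so all $U_i\subseteq Z_1$ and $W\subseteq\pi(C(G))$.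

By Lemma 10, $C(G)$ is non-f.g., since $Z_1$ is neither $0$ nor full nor $B\Omega^{2i}$ for $i\ge1$, by (2); and the $R_k$ are non-f.g. because of $B_\infty$. They are pairwise incomparable. Indeed, comparing place $k+1$, $\Omega^{2k+2}\not\subseteq Z_1$ gives $R_k\not\subseteq C(G)$; comparing place $k$, $Z_1\not\subseteq B_\infty$ gives $C(G)\not\subseteq R_k$. For $k<l$, $\Omega^{2l}\not\subseteq B_\infty$ in place $l$ gives $R_k\not\subseteq R_l$, and $Z_1\not\subseteq B_\infty$ in place $k$ gives $R_l\not\subseteq R_k$.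

A non-f.g. T-subspace containing one of the spaces $C(G),R_1,R_2,\dots$ contains $T^{(3)}$, so it lies in one of them, and by incomparability it equals the one we started with. So each of them is limit. Conversely a limit T-subspace containing $T^{(3)}$ lies in one of them, which is non-f.g., so the two are equal. ∎

## 7. What any further limit T-subspace must satisfy

We prove Theorem D. Let $L$ be a limit T-subspace different from $C(G)$ and all $R_k$. Since $C(G)$ and the $R_i$ are not f.g., none of them strictly contains $L$; so $L\not\subseteq C(G)$ and $L\not\subseteq R_i$ for all $i$. Let $W=\pi(L)=\bigoplus U_i$.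

**Step 1: the shape of $W$, and $T^{(3)}\not\subseteq L$.** As $W\not\subseteq\pi(C(G))$, some $U_i\not\subseteq Z_1$, so $U_i=\Omega^{2i}$ by (α). Let $k$ be the least such $i$. Let $1\le i<k$. Then $U_i\not\subseteq B_\infty$, since otherwise $W\subseteq\pi(R_i)$ and $L\subseteq R_i$. Hence $U_i=Z_{l_i}$ with $l_i\ge1$. By Lemma 10, $W$ is f.g. If $T^{(3)}\subseteq L$, then $L=\pi^{-1}(W)$ would be f.g.; so $T^{(3)}\not\subseteq L$.

**Step 2: $k\ge1$.** This step excludes the top case. If $k=0$, then $x_1\in W$, so $x_1+t\in L$ for some $t\in T^{(3)}$. All components of $t$ have degree at least $3$, so $x_1\in L$ and $L=A\supseteq T^{(3)}$, a contradiction.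

**Step 3: $[A,A]\subseteq L$.** We lift $dx_1dx_2$. As $k\ge1$, we have $U_1\ne0$, so $dx_1dx_2\in W$ and $\frac12[x_1,x_2]+t\in L$ with $t\in T^{(3)}$, which we may take of multidegree $(1,1)$. Then $t=0$. So $[x_1,x_2]\in L$.

**Step 4: $k\ge2$.** This will give us room in place $2$. If $k=1$, then $x_3dx_1dx_2\in W$, so $x_3[x_1,x_2]+t\in L$ with $t\in T^{(3)}$ multilinear of degree $3$. Such a $t$ is a combination of triple commutators of variables, so $t\in[A,A]\subseteq L$ and $x_3[x_1,x_2]\in L$. Since $g[f_1,f_2]h\equiv hg[f_1,f_2]\pmod{[A,A]}$, $L$ contains the T-ideal generated by $[x_1,x_2]$, hence $T^{(3)}$, a contradiction.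

**Step 5: $[x_1,x_2][x_3,x_4]\notin L$.** Put
$$P_1=[x_1,x_2][x_3,x_4],\qquad P_2=[x_1,x_3][x_2,x_4],\qquad P_3=[x_1,x_4][x_2,x_3].$$
Modulo $[A,A]$,
$$[x_1,x_2,x_3]x_4=[x_1,x_2]x_3x_4-x_3[x_1,x_2]x_4\equiv[x_1,x_2]x_3x_4-[x_1,x_2]x_4x_3=P_1. \tag{4}$$
If $P_1\in L$, then $[x_1,x_2,x_3]x_4\in L$ by (4) and Step 3. As $g[f_1,f_2,f_3]h\equiv[f_1,f_2,f_3]hg\pmod{[A,A]}$, this gives $T^{(3)}\subseteq L$, a contradiction. This proves Theorem D. ∎

## 8. Characteristic 3, and the obstruction in characteristic $p\ge5$

By Theorem D, to exclude further limit T-subspaces we have to show $P_1\in L$. We keep $p$ general as long as possible. Let $L$, $W$, $U_i$, $k\ge2$ be as in Section 7.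

**Step 1: an element of $L$.** This step lifts a suitable $4$-form. Either $k=2$ and $U_2=Z_0$, or $k>2$ and $U_2=Z_{l_2}$. In both cases, by (2) with $j=4$, $U_2\supseteq B_2\ni b_2=\prod_{s=1}^4x_s^{p-1}dx_s$. Let $f_0=\frac14x_1^{p-1}x_2^{p-1}x_3^{p-1}x_4^{p-1}P_1$. We have $\pi(P_1)=4\,dx_1dx_2dx_3dx_4$, which is closed. Also, $\pi(x_1^{p-1}\cdots x_4^{p-1})$ equals $x_1^{p-1}\cdots x_4^{p-1}$ plus forms of positive degree in $x_1,\dots,x_4$, and these are killed by $dx_1dx_2dx_3dx_4$. By (1), $\pi(f_0)=b_2$. So $L$ contains $f_0+t$ with $t\in T^{(3)}$ of multidegree $(p,p,p,p)$ in $x_1,\dots,x_4$.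

**Step 2: reduction to multilinear degree 4.** The purpose is to strip off the powers. For $f\in F\langle X_4\rangle$ let $D(f)$ be the component of multidegree $(1,1,1,1)$ of $f(x_1+1,\dots,x_4+1)$. T-subspaces are closed under $D$.

By the Poincaré–Birkhoff–Witt theorem for the free Lie algebra, whose universal enveloping algebra is the free associative algebra, $F\langle X_4\rangle$ is spanned by elements $x_1^{a_1}\cdots x_4^{a_4}c$, where $c$ is a product of commutators of variables (each of length at least $2$), of multidegree $b$. The $c$'s are fixed by $x_s\mapsto x_s+1$. If $a+b=(p,p,p,p)$, such an element contributes to $D$ only if all $b_s\le1$, and its contribution is then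
$$\prod_{s=1}^4\binom{p-b_s}{1-b_s}\;x_1^{1-b_1}\cdots x_4^{1-b_4}\,c .$$
This is $0$ if some $b_s=0$, because $\binom p1=0$ in $F$; and it is $c$ if $b=(1,1,1,1)$. Hence $D(f_0)=\frac14P_1$, and $c_0:=D(t)\in T^{(3)}$ is a combination of products of commutators, multilinear of degree $4$. Each such product is, up to sign, a Lie element of degree $4$, or one of $P_1,P_2,P_3$, or one of these with its two factors in reverse order, which differs from $P_i$ by a Lie element of degree $4$. Thus
$$v:=\tfrac14P_1+c_0=\alpha P_1+\beta P_2+\delta P_3+(\text{Lie elements of degree }4),\qquad v\in L. \tag{5}$$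

**Step 3: one equation for the coefficients.** Lie elements of degree $4$ are killed by $\pi$, and $\pi(c_0)=0$. Since $\pi(P_1)=-\pi(P_2)=\pi(P_3)=4\,dx_1dx_2dx_3dx_4$, we get
$$\alpha-\beta+\delta=\tfrac14\ne0. \tag{6}$$

**Step 4: relations modulo $[A,A]$.** This step uses $[A,A]\subseteq L$. Multiply the Jacobi identity by $x_4$ on the right and apply (4) to each term:
$$0=[x_1,x_2,x_3]x_4+[x_2,x_3,x_1]x_4+[x_3,x_1,x_2]x_4\equiv P_1+P_3-P_2\pmod{[A,A]}. \tag{7}$$
Lie elements of degree $4$ lie in $[A,A]$, so (7) gives $v\equiv(\alpha-\delta)P_1+(\beta+\delta)P_2$. Interchanging $x_1$ and $x_2$ sends $P_1\mapsto-P_1$ and $P_2\mapsto[x_2,x_3][x_1,x_4]\equiv P_3\equiv P_2-P_1$. Hence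
$$v-v(x_2,x_1,x_3,x_4)\equiv2(\alpha-\delta)P_1+(\beta+\delta)P_1=(2\alpha+\beta-\delta)P_1\pmod{[A,A]}. \tag{8}$$
The left side is in $L$, and $[A,A]\subseteq L$.

**Proof of Theorem B.** By Theorem A, $C(G)$ and the $R_k$ are limit. Let $p=3$ and suppose there is a further limit T-subspace $L$. In characteristic $3$, $2\alpha+\beta-\delta=-(\alpha-\beta+\delta)\ne0$ by (6). So (8) gives $P_1\in L$, which contradicts Theorem D. ∎

**Where the argument stops for $p\ge5$.** For $p\ge5$ the number $12$ is invertible, and we can consider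
$$v_0=\tfrac1{12}(P_1-P_2+P_3).$$
It satisfies (6), and $v_0\in[A,A]$ by (7). It can occur as $v$: the element $c_0=v_0-\frac14P_1$ satisfies $\pi(c_0)=0$, so $c_0\in T^{(3)}$, and $c_0=D(t)$ for $t=x_1^{p-1}x_2^{p-1}x_3^{p-1}x_4^{p-1}c_0\in T^{(3)}$. In that case (5) only says that an element of $[A,A]$ lies in $L$, which we knew. So $[A,A]$ itself contains an element with image $dx_1dx_2dx_3dx_4$, and $P_1$ is not forced into $L$.

This failure shows what to look for: a T-subspace that contains $[A,A]$, is large in place $2$ (because of elements such as $P_1-P_2+P_3$), and does not contain $P_1$. Linear functions that vanish on commutators are traces. For $2\times2$ matrices, the standard polynomial of degree $4$ vanishes identically although its image under $\pi$ is $24\,dx_1dx_2dx_3dx_4$, which is nonzero exactly for $p\ge5$; and $[x_1,x_2][x_3,x_4]$ does not have trace zero.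

## 9. Traces of $2\times2$ generic matrices

Let $\mathcal P=F[a_i,b_i,c_i,d_i:i\ge1]$, and let
$$\xi_i=a_i+v_i,\qquad v_i=\begin{pmatrix}b_i&c_i\\d_i&-b_i\end{pmatrix},\qquad a_i=\tfrac12\operatorname{tr}\xi_i .$$
These are generic $2\times2$ matrices over $\mathcal P$; scalars are identified with scalar matrices.

**Definition ($\mathrm{ev}$, $\tau$, $R$, $C$, $J$).** Let $\mathrm{ev}:A\to M_2(\mathcal P)$, $x_i\mapsto\xi_i$, let $R=\mathrm{ev}(A)$ and $\tau(f)=\operatorname{tr}\mathrm{ev}(f)$. Let $C\subseteq\mathcal P$ be the subalgebra generated by all $\operatorname{tr}(r)$, $r\in R$, and let $J=\mathrm{ev}(T^{(3,2)})$, an ideal of $R$.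

For example, $[A,A]\subseteq\ker\tau$, while $\tau([x_1,x_2][x_3,x_4])\ne0$. Indeed, let $x_1=x_3$ and $x_2=x_4$ be the matrix units with entry $1$ in position $(1,2)$ and $(2,1)$ respectively. Then $[x_1,x_2]^2$ is the identity, of trace $2$.

**Substitutions act on $\mathcal P$.** An endomorphism $\varphi$ of $A$ with $\varphi(x_i)=f_i$ induces the algebra endomorphism $\hat\varphi$ of $\mathcal P$ that sends the entries of $\xi_i$ to those of $f_i(\xi)=\mathrm{ev}(f_i)$. Then $\tau\varphi=\hat\varphi\tau$ and $\hat\psi\hat\varphi=\widehat{\psi\varphi}$. So if $S\subseteq\tau(A)$ is a subspace stable under all $\hat\varphi$, then $\tau^{-1}(S)$ is a T-subspace of $A$ containing $\ker\tau$.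

**Three matrix identities.** For traceless $a,b$ put $a\cdot b=\frac12\operatorname{tr}(ab)$. Then
$$ab+ba=2(a\cdot b)=\operatorname{tr}(ab) \tag{9}$$
as scalar matrices, by polarizing $a^2=-\det a=\frac12\operatorname{tr}(a^2)$. For traceless $a,b,c$,
$$[a,[b,c]]=4\big((a\cdot b)c-(a\cdot c)b\big). \tag{10}$$
Indeed $[a,[b,c]]=(abc-bca)-(acb-cba)$, and $abc-bca=(ab+ba)c-b(ac+ca)=2(a\cdot b)c-2(a\cdot c)b$; exchange $b$ and $c$ for the other bracket. For traceless $w$ and any $r$,
$$rw+wr=\operatorname{tr}(r)w+\operatorname{tr}(rw). \tag{11}$$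
For scalar $r$ both sides are $2rw$; for traceless $r$ this is (9).

The purpose of the next lemma is to show that $\tau(A)$, which is only a vector space, contains a whole ideal of $C$. This is what lets us multiply inside $\tau(A)$.

**Lemma 12.** $CJ\subseteq J$; hence $\operatorname{tr}(J)$ is an ideal of $C$, and $\operatorname{tr}(J)\subseteq\tau(A)$.

*Proof.* $J$ is spanned by elements $g[y,z,u]h$ and $g[y,z][u,t]h$ with entries in $R$. Since $\operatorname{tr}(r)$ is central and $J$ is an ideal of $R$, it suffices to show $\operatorname{tr}(r)[y,z,u]\in J$ and $\operatorname{tr}(r)[y,z][u,t]\in J$ for $r\in R$.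

**Step 1: $w=[y,z,u]$.** We use (11) to trade $\operatorname{tr}(r)$ for products. Here $\operatorname{tr}(rw)=\operatorname{tr}([y,z][u,r])$, and by (9) this scalar matrix equals $[y,z][u,r]+[u,r][y,z]\in J$. Since $rw+wr\in J$, (11) gives $\operatorname{tr}(r)w\in J$.

**Step 2: reduction for $w=[y,z]$, $w'=[u,t]$.** By (11), $\operatorname{tr}(r)ww'=rww'+wrw'-\operatorname{tr}(rw)w'$. Here $rww'\in J$, and $wrw'=w[r,w']+ww'r\in J$. It remains to treat $\operatorname{tr}(rw)w'$.

**Step 3: $\operatorname{tr}(rw)[u,t]\in J$.** Commutators do not see scalar parts. So let $b$ be the traceless part of $r$, and for the moment replace $u,t$ by their traceless parts. By (10), $[b,[w,u]]=4\big((b\cdot w)u-(b\cdot u)w\big)$, and similarly with $t$. Hence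
$$[[b,[w,u]],t]-[[b,[w,t]],u]=8(b\cdot w)[u,t]+4[w,(b\cdot t)u-(b\cdot u)t]=8(b\cdot w)[u,t]+[w,[b,[t,u]]],$$
the last equality again by (10). Since $\operatorname{tr}(rw)=2\,b\cdot w$, we obtain, with the original $r,u,t$,
$$4\operatorname{tr}(rw)[u,t]=[[r,[w,u]],t]-[[r,[w,t]],u]+[w,[r,[u,t]]]\in\mathrm{ev}(T^{(3)})\subseteq J .$$
This proves $CJ\subseteq J$.

Finally $\operatorname{tr}(J)\subseteq C$, $C\operatorname{tr}(J)=\operatorname{tr}(CJ)\subseteq\operatorname{tr}(J)$, and $\operatorname{tr}(J)=\tau(T^{(3,2)})\subseteq\tau(A)$. ∎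

The standard polynomial will keep us out of $C(G)$ and of $R_k$ for $k\ge2$. To keep out of $R_1$ we need an element of $\ker\tau$ whose $2$-form is not in $B_\infty$.

**Lemma 13.** There is $g\in T^{(3,2)}$ with $\tau(f)=0$ for $f=x_3^px_1^{p-1}[x_1,x_2]x_2^{p-1}-g$.

*Proof.* It suffices to show $\tau(x_3^px_1^{p-1}[x_1,x_2]x_2^{p-1})\in\operatorname{tr}(J)=\tau(T^{(3,2)})$.

**Step 1.** This step expands the middle part. Put $\nu_i=v_i\cdot v_i$, so $v_i^2=\nu_i$, and $m=v_1\cdot v_2$, $w=[v_1,v_2]=[\xi_1,\xi_2]$. We have $a_i,\nu_i,m\in C$, because $\operatorname{tr}\xi_i^2=2a_i^2+2\nu_i$ and $\operatorname{tr}\xi_1\xi_2=2a_1a_2+2m$. Write $\xi_i^{p-1}=\alpha_i+\beta_iv_i$ with $\alpha_i,\beta_i\in F[a_i,\nu_i]\subseteq C$. As $w\cdot v_1=w\cdot v_2=0$, $w$ anticommutes with $v_1$ and $v_2$ by (9); and $v_1v_2=m+\frac12w$. Hence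
$$v_1w=\tfrac12[v_1,w],\qquad wv_2=\tfrac12[w,v_2],\qquad v_1wv_2=-v_1v_2w=-mw-\tfrac12w^2,$$
with $w^2$ scalar. So $Q=\xi_1^{p-1}w\xi_2^{p-1}$ equals
$$Q=-\tfrac12\beta_1\beta_2w^2+(\alpha_1\alpha_2-m\beta_1\beta_2)w+\tfrac12\beta_1\alpha_2[v_1,w]+\tfrac12\alpha_1\beta_2[w,v_2].$$

**Step 2.** This step multiplies by $\xi_3^p=a_3^p+v_3^p$, where $v_3^p=\nu_3^{(p-1)/2}v_3$ is traceless, and takes traces. First, $a_3^p\operatorname{tr}Q=-\frac12a_3^p\beta_1\beta_2\operatorname{tr}([\xi_1,\xi_2]^2)\in\operatorname{tr}(J)$ by Lemma 12. Second, the scalar term of $Q$ does not contribute to $\operatorname{tr}(v_3^pQ)$, so this trace is a $C$-combination of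
$$\operatorname{tr}(v_3^p[y,z])=\operatorname{tr}(\xi_3^p[y,z])=\operatorname{tr}([\xi_3^p,y]z),\qquad(y,z)=(\xi_1,\xi_2),\ (\xi_1,w),\ (w,\xi_2).$$
In characteristic $p$ we have $[\xi_3^p,y]=(\operatorname{ad}\xi_3)^p(y)$, where $(\operatorname{ad}a)(y)=[a,y]$. As $p\ge3$, this lies in $\mathrm{ev}(T^{(3)})\subseteq J$. So all these traces are in $\operatorname{tr}(J)$, and the combination is too, by Lemma 12. ∎

**Lemma 14.** Let $p\ge5$. If $V$ is a T-subspace containing $\ker\tau$, then $V\not\subseteq C(G)$ and $V\not\subseteq R_k$ for all $k\ge1$.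

*Proof.* **Step 1: $C(G)$ and $R_k$, $k\ge2$.** We use the standard polynomial
$$s_4=\sum_\sigma\operatorname{sgn}(\sigma)x_{\sigma1}x_{\sigma2}x_{\sigma3}x_{\sigma4}=\tfrac14\sum_\sigma\operatorname{sgn}(\sigma)[x_{\sigma1},x_{\sigma2}][x_{\sigma3},x_{\sigma4}].$$
By the second expression, $\mathrm{ev}(s_4)=s_4(v_1,v_2,v_3,v_4)$. This is $0$, because $s_4$ is multilinear and alternating and the traceless $2\times2$ matrices over the fraction field of $\mathcal P$ form a $3$-dimensional space. So $x_5s_4\in\ker\tau\subseteq V$. The second expression also gives $\pi(s_4)=\frac14\cdot24\cdot4\,dx_1dx_2dx_3dx_4$, so by (1) $\pi(x_5s_4)=24\,x_5dx_1dx_2dx_3dx_4$. This is not closed, because $p\ge5$. By Lemma 11 the degree-$4$ components of $\pi(C(G))$ and of $\pi(R_k)$, $k\ge2$, are closed. So $V\not\subseteq C(G)$ and $V\not\subseteq R_k$ for $k\ge2$.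

**Step 2: $R_1$.** The element $f$ of Lemma 13 lies in $\ker\tau\subseteq V$. Since $\pi(g)\in\Omega^{\ge4}$, the degree-$2$ component of $\pi(f)$ is $2x_3^px_1^{p-1}x_2^{p-1}dx_1dx_2=2z_1$ (with $j=2$), and $z_1\notin B_\infty$ by (3). So $f\notin R_1$. ∎

## 10. A chain of 3-forms inside the trace functions

By Lemmas 1 and 14, Theorem C follows once we have a single non-f.g. T-subspace $V$ that contains $\ker\tau$. It should come from a strictly increasing chain of $\hat\varphi$-stable subspaces of $\tau(A)$. The plan is to build trace functions whose leading terms transform under $\hat\varphi$ like $3$-forms under polynomial substitutions, and then use the strict chain $B_1\subsetneq B_2\subsetneq\cdots$ in $\Omega^3$. Let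
$$\Delta=\tau(x_1[x_2,x_3])=\operatorname{tr}(v_1[v_2,v_3]),\qquad e_m=(a_1a_2a_3)^{p^m-1}\Delta\in C\quad(m\ge0).$$
The function $e_m$ is modeled on $b_{m+1}=\prod_{s\le3}x_s^{p^m-1}dx_s$. Nothing we have proved puts $e_m$ into $\tau(A)$, but its $p$th power is there, as the first step shows.

**Step 1: $e_m^p\in\tau(A)$.** For $2\times2$ matrices over a commutative ring of characteristic $p$ we have $\operatorname{tr}(Y)^p=\operatorname{tr}(Y^p)$. Indeed, write $Y=a+v$ with $a$ scalar and $v$ traceless. Then $v^p$ is a scalar multiple of $v$, so $\operatorname{tr}(Y^p)=\operatorname{tr}(a^p+v^p)=2a^p=(2a)^p$. Hence $\Delta^p=\tau((x_1[x_2,x_3])^p)$. Since $\pi((x_1[x_2,x_3])^p)\in\Omega^{\ge2p}\subseteq\Omega^{\ge4}$, Lemma 11 gives $(x_1[x_2,x_3])^p\in T^{(3,2)}$, so $\Delta^p\in\operatorname{tr}(J)$. By Lemma 12,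
$$e_m^p=(a_1a_2a_3)^{p(p^m-1)}\Delta^p\in\operatorname{tr}(J)\subseteq\tau(A).$$

**Step 2: definition of $V$.** Let
$$S=\operatorname{span}_F\{\hat\varphi(e_m^p):\varphi\in\operatorname{End}A,\ m\ge0\},\qquad V=\tau^{-1}(S).$$
Since $\hat\varphi\tau=\tau\varphi$, Step 1 gives $S\subseteq\tau(A)$; and $S$ is stable under all $\hat\varphi$. So $V$ is a T-subspace containing $\ker\tau$, and $\tau(V)=S$.

**Lemma 15.** $V$ is not f.g.

*Proof.* **Step 1.** This step turns finite generation into an equation. For $M\ge0$ let $S_M=\operatorname{span}_F\{\hat\varphi(e_m^p):\varphi\in\operatorname{End}A,\ m\le M\}$. If $V$ is f.g., the $\tau$-images of its generators lie in $S_M$ for some $M$. As $S_M$ is stable under all $\hat\varphi$, we get $S=\tau(V)\subseteq S_M$. So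
$$e_{M+1}^p=\sum_jc_j\,\hat\varphi_j(e_{m_j})^p,\qquad m_j\le M,\ c_j\in F .$$
Let $E$ be the algebraic closure of $F$. The Frobenius map of the polynomial ring $E\otimes\mathcal P$ is injective, so
$$e_{M+1}=\sum_jc_j^{1/p}\,\hat\varphi_j(e_{m_j}). \tag{12}$$

**Step 2.** This step computes leading terms. Let $I$ be the ideal generated by all $b_i,c_i,d_i$. For $f\in A$ with image $\bar f\in F[X]$ we have
$$f(\xi)\equiv\bar f(a)+\sum_k\partial_k\bar f(a)\,v_k\pmod{M_2(I^2)},$$
as one sees on monomials by expanding $\prod(a_i+v_i)$. Taking trace and traceless part, for $\varphi(x_i)=f_i$ we get $\hat\varphi(a_i)\equiv\bar f_i(a)$ and $\hat\varphi(v_i)\equiv\sum_k\partial_k\bar f_i(a)v_k$ modulo $I^2$. The function $T(u,v,w)=\operatorname{tr}(u[v,w])$ of traceless matrices is trilinear and alternating, and the entries of $\hat\varphi(v_i)$ lie in $I$. So replacing each $\hat\varphi(v_i)$ in $\hat\varphi(\Delta)=T(\hat\varphi(v_1),\hat\varphi(v_2),\hat\varphi(v_3))$ by its linear part changes the value only by elements of $I^4$, and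 replacing $\hat\varphi(a_i)$ by $\bar f_i(a)$ changes $\hat\varphi(e_m)$ only by elements of $I^5$. Hence
$$\hat\varphi(e_m)\equiv\sum_{k<l<n}h_{kln}(a)\,T(v_k,v_l,v_n)\pmod{I^4},\qquad\sum_{k<l<n}h_{kln}\,dx_kdx_ldx_n=\prod_{s=1}^3\bar f_s^{\,p^m-1}d\bar f_s. \tag{13}$$
Here we used that the coefficients of an alternating trilinear expression combine in the same way as those of a product of three $1$-forms.

**Step 3.** This step shows that leading terms may be compared. The $T(v_k,v_l,v_n)$ with $k<l<n$ are homogeneous of degree $3$ in the variables $b,c,d$, and have distinct multidegrees with respect to the indices. They are nonzero, since $T$ takes the value $2$ at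
$$\begin{pmatrix}1&0\\0&-1\end{pmatrix},\ \begin{pmatrix}0&1\\0&0\end{pmatrix},\ \begin{pmatrix}0&0\\1&0\end{pmatrix}.$$
So they are linearly independent over $E[a_1,a_2,\dots]$. They remain so modulo $I^4$, because a combination of them is homogeneous of degree $3$ in $b,c,d$.

**Step 4.** This step reaches the contradiction. By (13), equation (12) modulo $I^4$ gives, in the $3$-forms $\Omega^3_E$ over $E$,
$$\prod_{s=1}^3x_s^{p^{M+1}-1}dx_s=\sum_jc_j^{1/p}\,\Phi_j^0\Big(\prod_{s=1}^3x_s^{p^{m_j}-1}dx_s\Big),$$
where $\Phi_j^0$ is the substitution $x_s\mapsto\overline{\varphi_j(x_s)}$. The results of Section 5 hold over the infinite field $E$; take $j=3$ there. The left side is $b_{M+2}\notin B_{M+1}$ by (3). On the right, $b_{m_j+1}\in B_{m_j+1}\subseteq B_{M+1}$, and $B_{M+1}$ is a t-subspace, so the right side lies in $B_{M+1}$. This is a contradiction. ∎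

**Proof of Theorem C.** Let $p\ge5$. By Lemma 15, $V$ is not f.g., so by Lemma 1 it lies in a limit T-subspace $L$. As $L\supseteq V\supseteq\ker\tau$, Lemma 14 gives $L\not\subseteq C(G)$ and $L\not\subseteq R_k$ for all $k\ge1$. So $L\ne C(G)$ and $L\ne R_k$ for all $k$, and $L$ contains all $f$ whose trace on $2\times2$ generic matrices is $0$. ∎

With Theorem B, this shows that for an infinite field of characteristic $p>2$ the T-subspaces $C(G)$ and $R_k$ $(k\ge1)$ are the only limit T-subspaces of $F\langle X\rangle$ if and only if $p=3$.
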